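\title{Infinite flipping in zero-temperature Glauber dynamics on one-dimensional quasi-transitive graphs}

\begin{abstract}
We study the zero-temperature stochastic Ising model on connected quasi-transitive graphs with vertex set $\mathbb Z$ and edges of bounded range, started from a Bernoulli product law of density $p\in(0,1)$. We prove a conjecture posed by De Santis: if the graph has the shrink property, then for every $p$ almost surely every spin flips infinitely often. More precisely, infinite flipping for some $p$, infinite flipping for every $p$, the absence of finite stable sets, and the existence of a periodic labeling of the vertices by $\mathbb Z$ in which every vertex has as many neighbors to its left as to its right are all equivalent. The proof follows the interfaces with the fewest disagreeing edges. They take finitely many shapes and move by reversible steps, so a bounded correction turns their position into a martingale. A long interval of one sign therefore keeps its expected size up to a constant, and a coupling that preserves both inclusion and disjointness converts this into a lower bound on the density of each sign.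
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $\mathcal G$ be the class of connected simple graphs $G=(\mathbb Z,E)$ that are \emph{quasi-transitive}, meaning that the automorphism group of $G$ has finitely many orbits on the vertices, and have \emph{finite range}, meaning that for some $K\ge1$ every edge $\{u,v\}$ satisfies $|u-v|\le K$. We write $N(v)$ for the set of neighbors of $v$.

For $G\in\mathcal G$ and $p\in(0,1)$, the zero-temperature stochastic Ising model $I(G,p)$, also called zero-temperature Glauber dynamics or majority dynamics, is the process $(\sigma_t)_{t\ge0}$ in $\{-1,+1\}^{\mathbb Z}$ defined as follows. The initial spins $\sigma_0(v)$ are independent, and each equals $+1$ with probability $p$. Each vertex carries an independent Poisson clock of rate $1$. When the clock at $v$ rings, $v$ takes the spin held by a strict majority of its neighbors; if the neighbors are tied, the new spin is chosen by an independent fair coin toss. (The construction of the process on the infinite graph is recalled in Section~\ref{sec:coupling}.)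

A flip against a strict majority lowers the number of edges whose endpoints disagree, and a flip at a tie leaves it unchanged. Large regions of constant sign form, and the basic question is whether a given vertex ends up inside such a region for good. A vertex \emph{fixates} if its spin flips only finitely many times; it fixates \emph{at $+1$} or \emph{at $-1$} according to its final value. Following Gandolfi, Newman and Stein, the model is of \emph{Type $\mathcal I$} if almost surely every vertex flips infinitely often, of \emph{Type $\mathcal F$} if almost surely every vertex fixates, and of \emph{Type $\mathcal M$} if almost surely there are vertices of both kinds.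

For the nearest-neighbor graph on $\mathbb Z$, Nanda, Newman and Stein proved, via Arratia's duality with coalescing random walks, that $I(G,p)$ is of Type $\mathcal I$ for every $p\in(0,1)$. For general $G\in\mathcal G$ the symmetric case $p=\frac12$ is governed by the \emph{shrink property}, a combinatorial property of graphs in $\mathcal G$ introduced in \cite{DS}. We do not need its definition, only the following known theorem.

\begin{theorem}\label{thm:known}
For $G\in\mathcal G$, the model $I(G,\frac12)$ is of Type $\mathcal I$ if and only if $G$ has the shrink property.
\end{theorem}

The conjecture posed in \cite{DS} is that the value $\frac12$ plays no role: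
\begin{quote}
\emph{If $G\in\mathcal G$ has the shrink property, then $I(G,p)$ is of Type $\mathcal I$ for every $p\in(0,1)$.}
\end{quote}
By Theorem~\ref{thm:known}, this says that Type $\mathcal I$ at $p=\frac12$ implies Type $\mathcal I$ at every $p$.

At $p=\frac12$ the symmetry under exchanging the two signs gives $\mathbb P(\sigma_t(v)=-1)=\frac12$ for all $t$ and $v$, so neither sign can die out. For $p$ close to $1$ the minus regions are sparse at the start, and symmetry gives no lower bound on their density later on. One still expects them to survive. The parameter $p$ decides where the interfaces between plus and minus regions start, but not how they move, and an interface that has reached its least number of disagreeing edges moves only through ties, each at the same rate as its reversal. Such an interface should have no drift, and a long minus interval should then keep its size on average. This paper makes that heuristic a proof.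

\subsection{Results}

There is an elementary obstruction to Type $\mathcal I$. A nonempty finite set $S$ of vertices is \emph{stable} if every $v\in S$ satisfies $|N(v)\cap S|>|N(v)\setminus S|$.

\begin{lemma}\label{lem:stable}
If $G\in\mathcal G$ has a stable set, then $I(G,p)$ is not of Type $\mathcal I$ for any $p\in(0,1)$.
\end{lemma}

\begin{proof}
Let $S$ be stable. With probability $p^{|S|}>0$ all spins in $S$ start at $+1$. The clocks in $S$ ring finitely often in bounded time, so if some vertex of $S$ flips, there is a first such flip. Just before it all of $S$ is $+1$, and the ringing vertex sees a strict majority of $+1$; it does not flip. Hence no vertex of $S$ ever flips.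
\end{proof}

We say that $G$ satisfies \emph{condition} (S) if it has no stable set; that is, every nonempty finite $S$ contains a vertex $v$ with $|N(v)\cap S|\le|N(v)\setminus S|$. Condition (S), the type of $I(G,p)$ and the Bernoulli law do not depend on how the vertices are labeled, so we are free to relabel; $V$ denotes the vertex set of $G$ when the labels are in question.

A \emph{periodic labeling} of $G$ is a bijection between $V$ and $\mathbb Z$ for which some translation $\tau\colon x\mapsto x+m$, $m\ge1$, is an automorphism and the edges have bounded range, again called $K$. The number $m$ is a \emph{period}. Bounded range is automatic once $\tau$ is an automorphism: degrees are finite, so finitely many edges meet $\{1,\dots,m\}$, and every edge is a translate of one of them. A periodic labeling is \emph{balanced} if every $x$ has as many neighbors smaller than $x$ as neighbors larger than $x$. A balanced labeling is a certificate for (S): the smallest element of a nonempty finite set $S$ has half of its neighbors to its left, hence outside $S$.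

\begin{theorem}\label{thm:class}
For $G\in\mathcal G$ the following are equivalent:
\begin{itemize}
\item[(a)] $G$ has the shrink property;
\item[(b)] $G$ satisfies \textup{(S)};
\item[(c)] $G$ has a balanced periodic labeling;
\item[(d)] $I(G,p)$ is of Type $\mathcal I$ for some $p\in(0,1)$;
\item[(e)] $I(G,p)$ is of Type $\mathcal I$ for every $p\in(0,1)$.
\end{itemize}
\end{theorem}

The implication (a)$\Rightarrow$(e) is the conjecture, which is therefore true. Theorem~\ref{thm:known} enters only in linking (a) to the other statements; the equivalence of (b)--(e) is proved here in full. The implication (c)$\Rightarrow$(e) uses little about the product law, and we prove it in the following form.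

\begin{theorem}\label{thm:general}
Let $G\in\mathcal G$ be given in a balanced periodic labeling with period $m$. Let $\sigma_0$ be independent of the clocks and coin tosses, with a law that is invariant and ergodic under $x\mapsto x+m$ and satisfies $\mathbb P(\sigma_0\equiv-1\text{ on }\{1,\dots,n\})>0$ for every $n\ge1$. Then almost surely no vertex fixates at $+1$. Moreover, for all large $n\in m\mathbb N$,
\[
\inf_{t\ge0}\ \frac1n\sum_{x=1}^n\mathbb P(\sigma_t(x)=-1)>0 .
\]
The same holds with the signs exchanged.
\end{theorem}

The law of $\sigma_t$ is invariant under $x\mapsto x+m$, so the average in the display equals the average over a single period. Thus for $G\in\mathcal G$ the model $I(G,p)$ is of Type $\mathcal I$ either for all $p\in(0,1)$ or for none. In the first case all degrees are even, and the densities of both signs, averaged over a period of a balanced labeling, stay bounded away from $0$ for all time.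

\begin{example}\label{ex:first}
(1) Let $D$ be a finite set of positive integers with greatest common divisor $1$, and join $x$ to $x\pm s$ for $s\in D$. This graph is connected, and the given labeling is balanced with period $1$. It is of Type $\mathcal I$ for every $p$.

(2) In the ladder $\mathbb Z\times\{0,1\}$ every vertex of a $4$-cycle has two of its three neighbors on the cycle, so the cycle is stable.

(3) Even degrees do not suffice. Make each set $\{4j,\dots,4j+3\}$ a complete graph and add the edges $\{4j+2,4j+4\}$ and $\{4j+3,4j+5\}$. Every vertex has degree $4$ with three neighbors in its own complete graph, which is therefore stable.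

(4) Relabeling cannot be avoided. Exchange the labels $0$ and $1$ in the nearest-neighbor graph, which becomes the path $\dots,-2,-1,1,0,2,3,\dots$ of range $2$. Both neighbors of $0$ are larger than $0$, and no translation $x\mapsto x+m$ is an automorphism, because $\{-1-m,-m\}$ is an edge and $\{-1,0\}$ is not.
\end{example}

Intervals of vertices such as $[a,b]$ and $(-\infty,a]$ are intervals of integers. In a labeling of range $K$, a \emph{block} is a set of $K$ consecutive integers. No edge jumps over a block: there is no edge between $(-\infty,y]$ and $[y+K+1,\infty)$. For $A\subset V$ we write $\partial A$ for the set of edges with exactly one endpoint in $A$. A configuration is identified with its set $A_t$ of vertices of spin $-1$.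

\section{The argument on the nearest-neighbor graph}\label{sec:nn}

The whole argument is visible on the graph $x\sim x\pm1$. We show that for any $p\in(0,1)$ almost surely no vertex fixates at $+1$, without using duality.

\emph{Coupling.} When $v$ rings, let it choose one of its two neighbors at random and copy its spin. If the neighbors agree this is the majority rule, and if they disagree it is a fair toss. Run the dynamics from all initial sets with the same rings and choices. Since $v$ joins a set exactly when the chosen neighbor belongs to it, inclusions $A\subset B$ are preserved, and so is disjointness $A\cap B=\emptyset$.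

\emph{A conserved mean.} An interval of minuses stays an interval until it is empty. If its length is at least $2$, each endpoint leaves at rate $\frac12$ and each of the two outer neighbors joins at rate $\frac12$. If its length is $1$, its vertex leaves at rate $1$ and each neighbor joins at rate $\frac12$. In both cases the length goes up at rate $1$ and down at rate $1$, so it is a martingale. If $A^i_t$ denotes the process started from $\{i\}$, then $\mathbb E|A^0_t|=1$ for all $t$.

\emph{Density.} The sets $A^i_t$, $i\in\mathbb Z$, are disjoint, $A^i_t\subset A_t$ whenever $i\in A_0$, and $A_0$ is independent of the rings and choices. By translation invariance,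
\[
\mathbb P(0\in A_t)\ \ge\ \sum_i(1-p)\,\mathbb P(0\in A^i_t)=(1-p)\sum_i\mathbb P(-i\in A^0_t)=(1-p)\,\mathbb E|A^0_t|=1-p .
\]

\emph{Invasion.} Suppose $x<u$ and $x\in A_k$. With probability $e^{-1}e^{-l}2^{-l}/l!$, where $l=u-x$, during $(k,k+1]$ the vertex $x$ does not ring while $x+1,\dots,u$ ring once each, in this order, and each copies its left neighbor; then $u$ becomes a minus. The mirror image applies if $x>u$. So if $x\in A_k$ for infinitely many integers $k$, then $u$ is a minus at arbitrarily large times. If some vertex fixated at $+1$ with positive probability, it would do so with probability $1$ by ergodicity; then $0\notin A_k$ for all large $k$, and $\mathbb P(0\in A_k)\to0$, contradicting the density bound.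

Each step meets an obstacle on a general graph satisfying (S).
\begin{itemize}
\item There need be neither a translation nor a meaningful notion of interval, by Example~\ref{ex:first}(4). Sections~\ref{sec:translation} and~\ref{sec:balanced} construct a balanced periodic labeling.
\item The size of a minus region is no longer a martingale. On the graph $x\sim x\pm1,x\pm2$ a single minus among pluses never grows, since each neighbor sees three pluses out of four, and its expected size is $e^{-t}$. We start instead from a long interval, whose two ends evolve as separate interfaces until they come close, and we lose only a constant when they do (Section~\ref{sec:interval}). Even a single interface has a drift that depends on its current shape; it is removed by a bounded corrector (Section~\ref{sec:corrector}).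
\item Copying a random neighbor is not the majority rule when the degree exceeds $2$. Copying a random neighbor \emph{at ties only} is, and it still preserves inclusion and disjointness (Section~\ref{sec:coupling}).
\item A single minus cannot invade, but in a balanced labeling a block of minuses can (Section~\ref{sec:general}).
\end{itemize}

\section{A translation automorphism}\label{sec:translation}

\begin{lemma}\label{lem:periodic}
Every $G\in\mathcal G$ has a periodic labeling.
\end{lemma}

The given labeling shows that $G$ grows linearly and can be cut in two by a finite set, but it is not related to the automorphisms. We show that no finite set cuts $G$ into more than two infinite pieces, and then find an automorphism that pushes one such piece strictly into itself.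

\begin{proof}
Let $\Gamma=\mathrm{Aut}(G)$, let $d$ be the graph distance, fix a vertex $o$, and let $B(o,r)$ be the ball of radius $r$. Range $K$ gives $|B(o,r)|\le2Kr+1$ and degrees at most $2K$.

\emph{Step 1: counting infinite components.} Let $F\subset V$ be finite and nonempty. Since $G$ is connected, each component of $G\setminus F$ contains a neighbor of $F$, so there are finitely many components. Let $\kappa(F)$ be the number of infinite ones. If $F\subset F'$ and $C$ is an infinite component of $G\setminus F$, then $C\setminus F'$ is an infinite union of finitely many components of $G\setminus F'$, one of which is infinite; hence $\kappa(F)\le\kappa(F')$. An infinite component of $G\setminus B(o,r_0)$ contains a vertex at distance $r_0+1$ from $o$ and vertices arbitrarily far away, and it is connected, so it contains a vertex at each distance $r>r_0$. Therefore $\kappa(B(o,r_0))\,(r-r_0)\le2Kr+1$ for all $r>r_0$, and letting $r\to\infty$ gives $\kappa(B(o,r_0))\le2K$. Every finite set lies in a ball, so $k=\max\kappa$ is finite and is attained at a ball $F=B(o,r_0)$, which we fix. Removing the block $[0,K-1]$ separates $(-\infty,-1]$ from $[K,\infty)$, and each of these infinite sets is a union of finitely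 many components; so $k\ge2$. Note that $\kappa(gF)=k$ for all $g\in\Gamma$.

\emph{Step 2: copies of $F$ inside a component.} The function $y\mapsto d(y,\Gamma o)$ is constant on orbits of $\Gamma$, so by quasi-transitivity it is bounded by some $D$. Let $g_0\in\Gamma$ and let $C$ be an infinite component of $G\setminus g_0F$. We claim:
\begin{itemize}
\item[(P1)] there is $g\in\Gamma$ with $gF\subset C$;
\item[(P2)] if $gF\subset C$, then $k-1$ of the infinite components of $G\setminus gF$ are contained in $C$.
\end{itemize}
For (P1), take $y\in C$ with $d(y,g_0o)>2r_0+D$ and $g\in\Gamma$ with $d(go,y)\le D$. Each vertex of $gF=B(go,r_0)$ is joined to $y$ by a path of length at most $D+r_0$. All vertices of this path are at distance more than $r_0$ from $g_0o$, so the path avoids $g_0F$ and stays in $C$. For (P2), the set $V\setminus C$ consists of the connected set $g_0F$ and of components adjacent to it, so it is connected; it is infinite because $k\ge2$; and it is disjoint from $gF$. Hence it lies in a single infinite component of $G\setminus gF$, and the other $k-1$ infinite components lie in $C$.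

\emph{Step 3: $k=2$.} We use the following remark twice: a component of $G\setminus F_1$ that is disjoint from $F_2$ is a component of $G\setminus(F_1\cup F_2)$. Let $C$ be an infinite component of $G\setminus F$ and $gF\subset C$. The $k-1$ infinite components of $G\setminus F$ other than $C$ are disjoint from $gF$, and the $k-1$ infinite components of $G\setminus gF$ inside $C$ are disjoint from $F$. These are $2k-2$ distinct infinite components of $G\setminus(F\cup gF)$, so $2k-2\le k$ and $k=2$.

\emph{Step 4: an automorphism that pushes inward.} Let $C^+,C^-$ be the infinite components of $G\setminus F$; those of $G\setminus gF$ are $gC^+$ and $gC^-$. Put $g_0=1$ and $U_0=C^+$. By (P1) and (P2), for $i=1,2$ we can choose $g_i\in\Gamma$ with $g_iF\subset U_{i-1}$ and an infinite component $U_i$ of $G\setminus g_iF$ with $U_i\subset U_{i-1}$. Each $U_i$ equals $g_iC^+$ or $g_iC^-$, so among $i=0,1,2$ there are $i<j$ with the same sign. An automorphism may reverse the two directions of $G$, and this pigeonhole step discards that case. Put $h=g_jg_i^{-1}$, $F^*=g_iF$ and $U=U_i$. Then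
\[
hF^*=g_jF\subset U_{j-1}\subset U,\qquad hU=U_j\subset U .
\]

\emph{Step 5: a finite fundamental domain.} Let $Q=U\setminus hU$. It contains $hF^*$, because $F^*\cap U=\emptyset$. Let $U'$ be the other infinite component of $G\setminus F^*$. The component $hU$ of $G\setminus hF^*$ lies in $U$ and so is disjoint from $F^*$; the component $U'$ of $G\setminus F^*$ is disjoint from $hF^*\subset U$. Both are thus infinite components of $G\setminus(F^*\cup hF^*)$, and they are distinct. Since $k=2$, the set $V\setminus(hU\cup U')$ is finite, and it contains $Q$.

The sets $h^jU$ decrease in $j\in\mathbb Z$, so the sets $h^jQ=h^jU\setminus h^{j+1}U$ are pairwise disjoint, and so are the sets $h^{j+1}F^*\subset h^jQ$. Since $h^jU$ is a component of $G\setminus h^jF^*$, a path from a vertex in $h^jU$ to a vertex outside it meets $h^jF^*$. If $x\in h^jU$ for all $j\ge1$, a path from $x$ to a vertex of $F^*$ would meet infinitely many disjoint sets $h^jF^*$, which is impossible. If $x\notin h^{-j}U$ for all $j\ge0$, a path from a vertex of $U$ to $x$ would meet every $h^{-j}F^*$, which is impossible as well. So each $x$ has a largest $j$ with $x\in h^jU$, and $V$ is the disjoint union of the sets $h^jQ$. Write $Q=\{q_0,\dots,q_{m-1}\}$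 and give $h^jq_i$ the label $jm+i$. Then $h$ acts as $x\mapsto x+m$.
\end{proof}

\section{Minimal interfaces and balanced labelings}\label{sec:balanced}

Fix a periodic labeling with period $m$, range $K$ and translation $\tau$. Changing the membership of one vertex $x$ in a set $A$ changes the status of exactly the edges at $x$. So if $\partial A$ is finite,
\begin{equation}\label{eq:flip}
|\partial(A\triangle\{x\})|-|\partial A|=\#\{\text{neighbors of $x$ on its side of $A$}\}-\#\{\text{neighbors on the other side}\},
\end{equation}
where the two \emph{sides} of $A$ are $A$ and its complement.

An \emph{interface set} is a set $\xi\subset\mathbb Z$ with $(-\infty,a]\subset\xi\subset(-\infty,b]$ for some integers $a,b$. It describes a configuration with one sign far to the left and the other far to the right. Its boundary is finite by finite range and nonempty by connectedness. Let $\gamma\ge1$ be the minimum of $|\partial\xi|$ over interface sets, and let $\mathcal J$ be the family of \emph{minimal interfaces}, those with $|\partial\xi|=\gamma$. It is invariant under $\tau$. For an interface set $\xi$ put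
\[
a(\xi)=\max\{a:(-\infty,a]\subset\xi\},\qquad b(\xi)=\max\xi,\qquad X(\xi)=|\xi\cap[1,\infty)|-|(-\infty,0]\setminus\xi| .
\]
The number $X(\xi)$ is the position of the interface measured by counting vertices: adding a vertex raises $X$ by $1$, and $X((-\infty,x])=x$. Consequently $X(\xi')-X(\xi)=|\xi'\setminus\xi|$ when $\xi\subset\xi'$, so that $X(\xi)=a(\xi)+|\xi\setminus(-\infty,a(\xi)]|$ and $a(\xi)\le X(\xi)\le b(\xi)$. All of $a,b,X$ increase by $m$ when $\xi$ is replaced by $\tau\xi$; in particular $\tau$ acts freely on $\mathcal J$.

\begin{lemma}\label{lem:width}
There is $W<\infty$ with $b(\xi)-a(\xi)\le W$ for all $\xi\in\mathcal J$. Hence the set $\mathcal J/\langle\tau\rangle$ of classes modulo translation is finite.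
\end{lemma}

\begin{proof}
Let $\xi\in\mathcal J$, $a=a(\xi)$, $b=b(\xi)$. We first show that no block $J=[y,y+K-1]\subset[a+1,b]$ lies on one side of $\xi$.

Suppose $J\subset\xi$. The set $F=(-\infty,y-1]\setminus\xi$ of holes to the left of $J$ is finite and contains $a+1$. Every neighbor of $F$ is at most $y+K-1$, hence lies in $\xi\cup F$. So $\partial F\subset\partial\xi$, and an edge of $\partial(\xi\cup F)$ has no endpoint in $F$ and lies in $\partial\xi\setminus\partial F$. Since $\partial F\ne\emptyset$ by connectedness, $|\partial(\xi\cup F)|<\gamma$, which is impossible.

Suppose $J\cap\xi=\emptyset$. The set $F=\xi\cap[y+K,\infty)$ is finite and contains $b$. A neighbor of $F$ is at least $y$, so if it is not in $F$ it is not in $\xi$. Again $\emptyset\ne\partial F\subset\partial\xi$, an edge of $\partial(\xi\setminus F)$ has no endpoint in $F$, and $|\partial(\xi\setminus F)|<\gamma$, which is impossible.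

By connectedness and periodicity there is $\ell$ such that, for every $x$, the vertices $x$ and $x+1$ are joined by a path inside $[x-\ell,x+1+\ell]$. A block $[z,z+K-1]\subset[a+1,b]$ contains consecutive integers on opposite sides of $\xi$, and the path joining them contains an edge of $\partial\xi$ inside $[z-\ell,z+K-1+\ell]$. If $b-a\ge(\gamma+1)(K+2\ell)$, the blocks starting at $z_i=a+1+i(K+2\ell)$, $0\le i\le\gamma$, lie in $[a+1,b]$, their enlarged intervals are disjoint, and $\partial\xi$ has $\gamma+1$ edges. So $W=(\gamma+1)(K+2\ell)$ works. Finally, each class has a representative with $a(\xi)\in[1,m]$, and it is determined by $a(\xi)$ and a subset of $[a(\xi)+1,a(\xi)+W]$.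
\end{proof}

The next proposition is the only place where (S) is used. Condition (S) says that a finite set can be dismantled one vertex at a time without increasing its boundary. We apply it to a long segment between two minimal interfaces. As long as a block in the middle survives, the boundary cannot drop below $2\gamma$, so both interfaces stay minimal while they move. One of them has to travel far, so it repeats its shape, and the order in which it sweeps over the vertices is the labeling we want.

\begin{proposition}\label{prop:balanced}
If $G\in\mathcal G$ satisfies \textup{(S)}, then $G$ has a balanced periodic labeling.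
\end{proposition}

\begin{proof}
Work in a periodic labeling given by Lemma~\ref{lem:periodic}. Fix $\xi_0\in\mathcal J$ and let $N$ be so large that $\tau^{-N}\xi_0\subset(-\infty,-1]$ and $(-\infty,K-1]\subset\tau^N\xi_0$. Let $S_0=\tau^N\xi_0\setminus\tau^{-N}\xi_0$. Its boundary is contained in $\partial(\tau^N\xi_0)\cup\partial(\tau^{-N}\xi_0)$, so $|\partial S_0|\le2\gamma$. By (S) there is a sequence $S_0\supset S_1\supset\dots\supset\emptyset$ with $S_{j+1}=S_j\setminus\{v_j\}$ and $|N(v_j)\cap S_j|\le|N(v_j)\setminus S_j|$. By \eqref{eq:flip}, $|\partial S_j|\le2\gamma$ for all $j$.

\emph{Both ends stay minimal.} The block $J_0=[0,K-1]$ lies in $S_0$. For every $j$ with $S_j\supset J_0$ define the interface sets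
\[
\lambda_j=(-\infty,-1]\setminus S_j,\qquad\rho_j=(-\infty,K-1]\cup S_j .
\]
An edge of $\partial\rho_j$ has its outer endpoint in $[K,\infty)\setminus S_j$, so its inner endpoint is at least $0$ and lies in $J_0\cup S_j=S_j$. An edge of $\partial\lambda_j$ has its inner endpoint in $(-\infty,-1]\setminus S_j$, so its outer endpoint is at most $K-1$ and lies in $S_j$, whether it is negative or in $J_0$. Thus both families lie in $\partial S_j$. They are disjoint, since edges of the first have an endpoint in $[K,\infty)$ and edges of the second do not. Therefore $2\gamma\ge|\partial S_j|\ge|\partial\lambda_j|+|\partial\rho_j|\ge2\gamma$, and $\lambda_j,\rho_j\in\mathcal J$. The choice of $N$ gives $\lambda_0=\tau^{-N}\xi_0$ and $\rho_0=\tau^N\xi_0$. At each step that keeps $J_0$, either $\lambda$ gains the vertex $v_j\le-1$ or $\rho$ loses the vertex $v_j\ge K$, and the other set is unchanged.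

\emph{One end travels far.} Let $j$ be the last index with $S_j\supset J_0$. Then $v_j\in J_0$, and since $v_j$ has at least half of its neighbors outside $S_j$, it has a neighbor $z\notin S_j$, with $z\in[-K,2K-1]\setminus J_0$. If $z\le-1$, then $z\in\lambda_j$, so
\[
X(\lambda_j)\ge a(\lambda_j)\ge b(\lambda_j)-W\ge-K-W,\qquad\text{whereas}\quad X(\lambda_0)\le b(\xi_0)-Nm .
\]
If $z\ge K$, then $z\notin\rho_j$, so $a(\rho_j)<2K$ and
\[
X(\rho_j)\le b(\rho_j)\le a(\rho_j)+W\le2K+W,\qquad\text{whereas}\quad X(\rho_0)\ge a(\xi_0)+Nm .
\]
Along each chain $X$ changes by at most $1$ per step. For $N$ large, one of the two monotone chains therefore contains more than $|\mathcal J/\langle\tau\rangle|$ distinct sets, and two of them are in the same class: $\eta\subsetneq\tau^s\eta$. Here $s\neq0$, and $b(\eta)\le b(\tau^s\eta)=b(\eta)+sm$ gives $s>0$. The part of the chain between them, read in increasing order, is a sequence $\eta=\eta_0\subset\eta_1\subset\dots\subset\eta_r=\tau^s\eta$ in $\mathcal J$ that adds one vertex at a time.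

\emph{The new labeling.} Extend the sequence to all integer indices by $\eta_{i+rl}=\tau^{sl}\eta_i$, $l\in\mathbb Z$, and let $w_i$ be the unique element of $\eta_i\setminus\eta_{i-1}$. Since $a(\eta_{rl})\to+\infty$ as $l\to+\infty$ and $b(\eta_{rl})\to-\infty$ as $l\to-\infty$, every vertex enters the chain at exactly one index. So $i\mapsto w_i$ is a bijection from $\mathbb Z$ to $V$, $\eta_{i-1}=\{w_j:j<i\}$, and $w_{i+r}=\tau^sw_i$. By \eqref{eq:flip},
\[
0=|\partial\eta_i|-|\partial\eta_{i-1}|=|N(w_i)\setminus\eta_{i-1}|-|N(w_i)\cap\eta_{i-1}| ,
\]
so $w_i$ has as many neighbors $w_j$ with $j>i$ as with $j<i$. Giving $w_i$ the label $i$ yields a balanced labeling in which the automorphism $\tau^s$ acts as $i\mapsto i+r$.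
\end{proof}

\section{The interface has no drift}\label{sec:corrector}

From here to the end of Section~\ref{sec:general} we fix a \emph{balanced} periodic labeling, with period $m$ and range $K$, and $\tau,\gamma,\mathcal J,a,b,X,W$ refer to it. All degrees are even and at least $2$. Balance makes intervals the right initial sets.

\begin{lemma}\label{lem:halfline}
Every half-line $(-\infty,x]$ belongs to $\mathcal J$.
\end{lemma}

\begin{proof}
By \eqref{eq:flip} and balance, $|\partial(-\infty,x]|$ does not depend on $x$. Let $\xi$ be an interface set, and add to it its finitely many missing vertices below $b(\xi)$ in increasing order. When a vertex is added, all smaller vertices, hence at least half of its neighbors, are already in the set, so by \eqref{eq:flip} the boundary does not grow. Thus $|\partial\xi|\ge|\partial(-\infty,b(\xi)]|$.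
\end{proof}

Let $\xi\in\mathcal J$ and $x\in\mathbb Z$. Since $\xi\triangle\{x\}$ is an interface set, minimality and \eqref{eq:flip} give:
\begin{equation}\label{eq:own}
\text{every vertex has at least half of its neighbors on its own side of $\xi$.}
\end{equation}
A vertex is \emph{tied} for $\xi$ if exactly half of its neighbors are in $\xi$; let $\mathcal T(\xi)$ be the set of tied vertices. If $x\in\mathcal T(\xi)$, then $\xi\triangle\{x\}\in\mathcal J$ by \eqref{eq:flip}. A tied vertex has a neighbor in $\xi$ and a neighbor outside $\xi$, so
\begin{equation}\label{eq:tiedrange}
\mathcal T(\xi)\subset[a(\xi)+1-K,\ b(\xi)+K],\qquad|\mathcal T(\xi)|\le W+2K .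
\end{equation}
By \eqref{eq:own}, in the configuration with one sign on $\xi$ and the other off $\xi$ only tied vertices can flip, each at rate $\frac12$. Put $\varepsilon(\xi,x)=+1$ if $x\notin\xi$ and $\varepsilon(\xi,x)=-1$ if $x\in\xi$; this is the change $X(\xi\triangle\{x\})-X(\xi)$. The instantaneous drift of $X$ is $\delta(\xi)=\frac12\sum_{x\in\mathcal T(\xi)}\varepsilon(\xi,x)$. On the nearest-neighbor graph $\mathcal T((-\infty,x])=\{x,x+1\}$ and $\delta=0$. In general $\delta$ does not vanish.

\begin{figure}[h]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0)--(1,.7)--(2,0)--(1,-.7)--(0,0);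
\draw (2,0)--(3,-.7) (3,.7)--(4,0);
\draw[dashed,thick] (2,0)--(3,.7) (3,-.7)--(4,0);
\draw (4,0)--(5,.7)--(6,0)--(5,-.7)--(4,0);
\draw[dotted] (-.6,.42)--(0,0)--(-.6,-.42) (6.6,.42)--(6,0)--(6.6,-.42);
\filldraw (0,0) circle (2.5pt) node[above=3pt] {$-3$};
\filldraw (1,.7) circle (2.5pt) node[above=3pt] {$-2$};
\filldraw (1,-.7) circle (2.5pt) node[below=3pt] {$-1$};
\filldraw (2,0) circle (2.5pt) node[above=3pt] {$0$};
\filldraw (3,-.7) circle (2.5pt) node[below=3pt] {$2$};
\filldraw[fill=white] (3,.7) circle (2.5pt) node[above=3pt] {$1$};
\filldraw[fill=white] (4,0) circle (2.5pt) node[above=3pt] {$3$};
\filldraw[fill=white] (5,.7) circle (2.5pt) node[above=3pt] {$4$};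
\filldraw[fill=white] (5,-.7) circle (2.5pt) node[below=3pt] {$5$};
\filldraw[fill=white] (6,0) circle (2.5pt) node[above=3pt] {$6$};
\end{tikzpicture}
\caption{The diamond chain in a balanced labeling of period $3$. The black vertices form the minimal interface $(-\infty,0]\cup\{2\}$; its two boundary edges are dashed, and its tied vertices are $1$ and $2$.}\label{fig:diamond}
\end{figure}

\begin{example}\label{ex:diamond}
Join each of $3j+1$ and $3j+2$ to $3j$ and to $3j+3$, as in Figure~\ref{fig:diamond}. The labeling is balanced with $m=3$ and $K=2$. The edges split into an upper and a lower bi-infinite path, and an interface set cuts each at least once, so $\gamma=2=|\partial(-\infty,0]|$ and a minimal interface cuts each path exactly once. This leaves four classes, represented by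
\[
\xi_0=(-\infty,0],\qquad\xi_1=\xi_0\cup\{1\},\qquad\xi_1'=\xi_0\cup\{2\},\qquad\xi_2=\xi_0\cup\{1,2\},
\]
with $X=0,1,1,2$. The tied sets are $\{0,1,2\}$, $\{1,2\}$, $\{1,2\}$, $\{1,2,3\}$, so $\delta=\frac12,0,0,-\frac12$, and $X$ is not a martingale. The drifts sum to zero, however, and they can be absorbed. Let $\varphi=\frac14,0,0,-\frac14$ on the four classes and $Y=X+\varphi$, so that $Y=\frac14,1,1,\frac74$, while $Y(\tau^{-1}\xi_2)=-\frac54$ and $Y(\tau\xi_0)=\frac{13}4$. From $\xi_0$ the three tied flips lead to $\xi_1,\xi_1',\tau^{-1}\xi_2$ and change $Y$ by $\frac34,\frac34,-\frac32$. From $\xi_1$ or $\xi_1'$ they lead to $\xi_0,\xi_2$ and change $Y$ by $-\frac34,\frac34$. From $\xi_2$ they lead to $\xi_1',\xi_1,\tau\xi_0$ and change $Y$ by $-\frac34,-\frac34,\frac32$. In each case the sum is $0$.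
\end{example}

That the drifts sum to zero is no accident, and it does not depend on a reflection symmetry of the graph: every tied flip that adds a vertex is paired with the tied flip that removes it.

\begin{lemma}[corrector]\label{lem:corrector}
There is a bounded $\tau$-invariant function $\varphi\colon\mathcal J\to\mathbb R$ such that $Y=X+\varphi$ satisfies
\[
\sum_{x\in\mathcal T(\xi)}\bigl(Y(\xi\triangle\{x\})-Y(\xi)\bigr)=0\qquad\text{for all }\xi\in\mathcal J .
\]
\end{lemma}

\begin{proof}
Let $\mathcal C=\mathcal J/\langle\tau\rangle$, a finite set by Lemma~\ref{lem:width}, and write $[\xi]$ for the class of $\xi$. For $f\colon\mathcal C\to\mathbb R$ put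
\[
\mathcal Lf([\xi])=\frac12\sum_{x\in\mathcal T(\xi)}\bigl(f([\xi\triangle\{x\}])-f([\xi])\bigr).
\]
Both $\mathcal Lf$ and $\delta$ are well defined on classes, since $\mathcal T(\tau\xi)=\tau\mathcal T(\xi)$. The left side of the identity to be proved equals $2\delta([\xi])+2\mathcal L\varphi([\xi])$, so we must solve $\mathcal L\varphi=-\delta$; any solution is bounded because $\mathcal C$ is finite.

Let $\Pi$ be the set of pairs $(\xi,x)$ with $\xi\in\mathcal J$ and $x\in\mathcal T(\xi)$. Since $x\notin N(x)$, a vertex tied for $\xi$ is tied for $\xi\triangle\{x\}$, so $\iota(\xi,x)=(\xi\triangle\{x\},x)$ is an involution of $\Pi$. It commutes with $\tau$ and reverses the sign of $\varepsilon$. For $c,c'\in\mathcal C$ let $\nu(c,c')$ be the number of $\tau$-orbits of pairs $(\xi,x)\in\Pi$ with $[\xi]=c$ and $[\xi\triangle\{x\}]=c'$. Because $\tau$ acts freely on $\mathcal J$, each such orbit contains exactly one pair whose first entry is a given representative $\xi$ of $c$; so $\nu(c,c')$ counts the $x\in\mathcal T(\xi)$ that lead to the class $c'$, and $\mathcal Lf(c)=\frac12\sum_{c'}\nu(c,c')(f(c')-f(c))$. The involution gives $\nu(c,c')=\nu(c',c)$. Hence $\mathcal L$ is a symmetric matrix, its range is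 the orthogonal complement of its kernel, and it suffices to show $\sum_cf(c)\delta(c)=0$ whenever $\mathcal Lf=0$.

By symmetry of $\nu$,
\[
\sum_cf(c)\,\mathcal Lf(c)=-\frac14\sum_{c,c'}\nu(c,c')\bigl(f(c')-f(c)\bigr)^2 ,
\]
so $\mathcal Lf=0$ forces $f([\xi\triangle\{x\}])=f([\xi])$ for all $(\xi,x)\in\Pi$. Now $\sum_cf(c)\delta(c)=\frac12\sum f([\xi])\,\varepsilon(\xi,x)$, the sum running over the finitely many $\tau$-orbits of $\Pi$. The involution permutes these orbits, preserves $f([\xi])$ and reverses $\varepsilon$. So the sum equals its negative and vanishes.
\end{proof}

\section{A coupling that preserves inclusion and disjointness}\label{sec:coupling}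

The density estimate adds up the contributions of many minus intervals, each evolved alone in a sea of pluses. This requires that the evolved intervals lie inside the true minus set and that they do not overlap. Using the same coin for all initial sets fails the second requirement: on the nearest-neighbor graph let $A=\{0\}$ and $B=\{2\}$; if $1$ rings, it is tied for both, and a coin showing minus puts it in both. We therefore break ties by pointing at a neighbor.

Attach to each ring of the clock at $v$ an independent uniformly chosen neighbor $w\in N(v)$, the \emph{mark} of the ring. At the ring, put $v$ in $A_t$ if and only if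
\begin{equation}\label{eq:rule}
|N(v)\cap A_{t-}|>\tfrac12|N(v)|,\qquad\text{or}\qquad|N(v)\cap A_{t-}|=\tfrac12|N(v)|\ \text{ and }\ w\in A_{t-}.
\end{equation}
In a tie the mark is a minus with probability $\frac12$ conditionally on the past, so the spin of the mark is a fair coin and the process has the law of the model. We take $A_0$ independent of the rings and marks.

\emph{Existence and uniqueness.} Almost surely all ring times are distinct, each vertex rings finitely often in bounded time, and for every integer $t\ge1$ there are infinitely many disjoint blocks, unbounded in both directions, in which no vertex rings during $[0,t]$; the last holds because disjoint blocks are silent independently, each with probability $e^{-Kt}>0$. On this event fix $t$. Vertices of silent blocks keep their initial spin up to time $t$. Any other vertex lies in a finite gap between two consecutive silent blocks, and its neighbors lie in the gap or in these two blocks. So in each gap the evolution on $[0,t]$ consists of finitely many updates in chronological order. Hence for every initial set $A_0$ there is exactly one evolution $(A_s)_{s\ge0}$ in which a vertex changes only at its rings and there obeys \eqref{eq:rule}, and $A_t$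 is a measurable function of $A_0$ and the rings and marks up to time $t$. The silent blocks do not depend on $A_0$, so the evolution is defined from all initial sets simultaneously. By uniqueness it commutes with $\tau$, acting on initial set, rings and marks together. If a mark $w$ at $v$ is recorded as $w-v$, the rings and marks of the cells $[jm+1,(j+1)m]$, $j\in\mathbb Z$, form an i.i.d.\ sequence on which $\tau$ acts as the shift.

\begin{lemma}\label{lem:coupling}
Let $(A_t)$ and $(B_t)$ be driven by the same rings and marks.
\begin{itemize}
\item[(M)] If $A_0\subset B_0$, then $A_t\subset B_t$ for all $t$.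
\item[(D)] If $A_0\cap B_0=\emptyset$, then $A_t\cap B_t=\emptyset$ for all $t$.
\end{itemize}
\end{lemma}

\begin{proof}
By the description in gaps it suffices to check one update, at a vertex $v$ of degree $d$ with mark $w$. For (M), let $A\subset B$ and suppose $v$ is put in $A$, so $|N(v)\cap A|\ge d/2$. If $|N(v)\cap B|>d/2$, then $v$ is put in $B$. Otherwise both cardinalities equal $d/2$; the tie for $A$ was decided by $w\in A\subset B$, and the tie for $B$ puts $v$ in $B$. For (D), let $A\cap B=\emptyset$ and suppose $v$ is put in both. Then $|N(v)\cap A|$ and $|N(v)\cap B|$ are at least $d/2$, hence equal to $d/2$ by disjointness. Both are ties, so $w\in A\cap B=\emptyset$, a contradiction.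
\end{proof}

\section{One minus interval in a sea of plus}\label{sec:interval}

A long interval of minuses is the difference $\rho\setminus\lambda$ of two half-lines. No neighborhood $N(x)$ can feel both ends while they are at distance $2K$ or more, and this suggests the following definition. A pair $(\lambda,\rho)\in\mathcal J^2$ is \emph{separated} if $a(\rho)-b(\lambda)\ge2K$; then $\lambda\subset\rho$. We follow the pair until it ceases to be separated and give up the process at that time. Since minimal interfaces have bounded width, the corrected size is then at most a constant, whatever the initial length.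

We use Dynkin's formula in the following form. If $(Z_t)$ is a Markov jump process on a countable set with rates $q(z,z')$ and total jump rate bounded by $q<\infty$, and $\mathcal Af(z)=\sum_{z'}q(z,z')(f(z')-f(z))$, then $\mathbb Ef(Z_t)=f(Z_0)+\mathbb E\int_0^t\mathcal Af(Z_s)\,ds$ for every bounded $f$; moreover the number $\mathcal N_t$ of jumps up to time $t$ satisfies $\mathbb E\mathcal N_t\le qt$.

\begin{lemma}\label{lem:interval}
Let $n\ge2K$ and $A_0=[1,n]$. There are a stopping time $\zeta\in(0,\infty]$ and processes $\lambda_t,\rho_t\in\mathcal J$, defined for finite $t\le\zeta$, such that for $t<\zeta$ the pair $(\lambda_t,\rho_t)$ is separated and $A_t=\rho_t\setminus\lambda_t$, and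
\[
\mathbb E\bigl[|A_t|\,;\,\zeta>t\bigr]\ge n-C\quad\text{for all }t\ge0,\qquad C=4\|\varphi\|_\infty+2K+2W .
\]
\end{lemma}

\begin{proof}
Start from $\lambda_0=(-\infty,0]$ and $\rho_0=(-\infty,n]$, a separated pair in $\mathcal J^2$ by Lemma~\ref{lem:halfline}.

\emph{One update.} Let $A=\rho\setminus\lambda$ with $(\lambda,\rho)$ separated, put $c=b(\lambda)$, and let $x$ ring with mark $w$.

If $x\le c+K$, then $\{x\}\cup N(x)\subset(-\infty,c+2K]\subset\rho$, and on this set $A$ coincides with the complement of $\lambda$. By \eqref{eq:own} nothing changes unless $x\in\mathcal T(\lambda)$. In that case $x$ is put in $A$ if and only if $w\notin\lambda$; so $x$ moves to the side of $\lambda$ that contains $w$. With probability $\frac12$ this replaces $\lambda$ by $\lambda\triangle\{x\}\in\mathcal J$, otherwise nothing changes, and $A=\rho\setminus\lambda$ persists because $x\in\rho$.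

If $x\ge c+K+1$, then $\{x\}\cup N(x)$ is disjoint from $\lambda$, and on this set $A$ coincides with $\rho$. By \eqref{eq:own} nothing changes unless $x\in\mathcal T(\rho)$. In that case $x$ moves to the side of $\rho$ that contains $w$; with probability $\frac12$ this replaces $\rho$ by $\rho\triangle\{x\}\in\mathcal J$, and $A=\rho\setminus\lambda$ persists because $x\notin\lambda$.

By \eqref{eq:tiedrange}, $\mathcal T(\lambda)\subset(-\infty,c+K]$, and $\mathcal T(\rho)\subset[a(\rho)+1-K,\infty)\subset[c+K+1,\infty)$. So every vertex tied for $\lambda$ falls in the first case and every vertex tied for $\rho$ in the second.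

\emph{The pair process.} While the pair is separated, wait for the next ring in the finite set $\mathcal T(\lambda)\cup\mathcal T(\rho)$. Until then the constant path obeys \eqref{eq:rule} at all rings, so by uniqueness $A_t$ is constant; at that ring update the pair as above. These rings come at rate at most $2(W+2K)$ and do not accumulate. Let $\zeta$ be the first time the pair is not separated. By the strong Markov property of the clocks, $Z_t=(\lambda_{t\wedge\zeta},\rho_{t\wedge\zeta})$ is a Markov jump process on $\mathcal J^2$: at a separated pair each vertex of $\mathcal T(\lambda)$ and of $\mathcal T(\rho)$ flips at rate $\frac12$, and other pairs are absorbing. The total rate is at most $q=W+2K$.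

\emph{The corrected size has constant mean.} Let $f(\lambda,\rho)=Y(\rho)-Y(\lambda)$. By Lemma~\ref{lem:corrector}, applied once to $\rho$ and once to $\lambda$, $\mathcal Af=0$. A jump changes $f$ by at most $c_0=1+2\|\varphi\|_\infty$. As $f$ is unbounded, we apply Dynkin's formula to $f_R=\max(-R,\min(f,R))$:
\[
\mathbb Ef_R(Z_t)=f_R(Z_0)+\mathbb E\int_0^t\mathcal Af_R(Z_s)\,ds .
\]
Truncation does not enlarge jumps, so $|\mathcal Af_R|\le qc_0$; and $\mathcal Af_R\to\mathcal Af=0$ pointwise as $R\to\infty$, since $\mathcal Af_R(z)$ is a finite sum. Also $|f_R(Z_t)|\le|f(Z_0)|+c_0\mathcal N_t$, which is integrable. Dominated convergence on both sides gives $\mathbb Ef(Z_t)=f(Z_0)$.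

\emph{Conclusion.} Let $\Delta_t=X(\rho_{t\wedge\zeta})-X(\lambda_{t\wedge\zeta})$. Then $\Delta_0=n$ and $|f(Z_t)-\Delta_t|\le2\|\varphi\|_\infty$, so $\mathbb E\Delta_t\ge n-4\|\varphi\|_\infty$. On $\{\zeta>t\}$ we have $\lambda_t\subset\rho_t$ and $\Delta_t=|\rho_t\setminus\lambda_t|=|A_t|$. On $\{\zeta\le t\}$ the pair is not separated, and Lemma~\ref{lem:width} gives
\[
\Delta_t\le b(\rho_\zeta)-a(\lambda_\zeta)\le a(\rho_\zeta)-b(\lambda_\zeta)+2W\le2K+2W .
\]
Hence $n-4\|\varphi\|_\infty\le\mathbb E[|A_t|;\zeta>t]+2K+2W$.
\end{proof}

Put $\hat A_t=A_t$ for $t<\zeta$ and $\hat A_t=\emptyset$ for $t\ge\zeta$, so that $\mathbb E|\hat A_t|\ge n-C$. Discarding the process at time $\zeta$ has a second benefit: every surviving minus is close to a whole block of minuses.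

\begin{lemma}\label{lem:nearblock}
If $x\in\hat A_t$, then $A_t\cap[x-W-K,x+W+K]$ contains a block.
\end{lemma}

\begin{proof}
Write $\lambda=\lambda_t$, $\rho=\rho_t$. From $x\in\rho\setminus\lambda$ we get $a(\lambda)<x\le b(\rho)$, and the interval $I=[b(\lambda)+1,a(\rho)]\subset A_t$ has at least $2K$ elements. If $x\le b(\lambda)$, take the block that starts at $b(\lambda)+1$; its first element is larger than $x$ and at most $a(\lambda)+W+1\le x+W$. If $x>a(\rho)$, take the block that ends at $a(\rho)$; its last element is smaller than $x$ and at least $b(\rho)-W\ge x-W$. Otherwise $x\in I$, and some block inside $I$ contains $x$.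
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:general}

Let $\sigma_0$ be as in the theorem and let $A_t$ be the set of minuses at time $t$.

\subsection{Surviving intervals have positive density}

Fix $n\in m\mathbb N$ with $n>C$; then $n\ge2K$. For $i\in\mathbb Z$ let $A^i_t$ be the process started from $I_i=[in+1,(i+1)n]$ and driven by the same rings and marks as $A_t$, and let $\hat A^i_t\subset A^i_t$ be obtained by translating the construction of Section~\ref{sec:interval} by $in$. Since $n$ is a multiple of $m$, the set $\hat A^i_t$ has the law of $\hat A^0_t+in$. Let $\mathfrak B=\{i:I_i\subset A_0\}$. This random set is independent of the rings and marks, and $\beta=\mathbb P(i\in\mathfrak B)$ does not depend on $i$ by invariance. The hypothesis on long runs of minuses is used here, and only here: it says $\beta>0$. Put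
\[
\Sigma_t=\bigcup_{i\in\mathfrak B}\hat A^i_t .
\]
By (D) the sets $\hat A^i_t$ are pairwise disjoint, and by (M) we have $A^i_t\subset A_t$ for $i\in\mathfrak B$. As $(x,i)$ runs through $[1,n]\times\mathbb Z$, the number $x-in$ takes every integer value once. So Lemma~\ref{lem:interval} gives, for every $t\ge0$,
\begin{equation}\label{eq:density}
\sum_{x=1}^n\mathbb P(x\in\Sigma_t)=\sum_{x=1}^n\sum_i\beta\,\mathbb P(x\in\hat A^i_t)=\beta\sum_{x=1}^n\sum_i\mathbb P(x-in\in\hat A^0_t)=\beta\,\mathbb E|\hat A^0_t|\ge\beta(n-C)>0 .
\end{equation}
Since $\Sigma_t\subset A_t$, we obtain $\frac1n\sum_{x=1}^n\mathbb P(\sigma_t(x)=-1)\ge\beta(n-C)/n$ for all $t$, which is the second assertion of the theorem.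

\subsection{A block of minuses can invade}

A positive density of minuses does not yet exclude that some vertex fixates at $+1$. We show that such a vertex would expel all blocks of minuses from every bounded region. We use L\'evy's conditional Borel--Cantelli lemma: if $(\mathcal F_k)$ is a filtration and $H_k\in\mathcal F_{k+1}$, then almost surely $H_k$ occurs for infinitely many $k$ if and only if $\sum_k\mathbb P(H_k\mid\mathcal F_k)=\infty$.

\begin{lemma}\label{lem:invade}
Almost surely the following holds for all vertices $u$ and all integers $L\ge1$: if $u$ fixates at $+1$, then $A_k\cap[u-L,u+L]$ contains a block for only finitely many integers $k$.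
\end{lemma}

\begin{proof}
Fix $u$ and $L$; a countable intersection then gives the statement. Let $\mathcal F_t$ be the completed $\sigma$-field generated by $\sigma_0$ and the rings and marks up to time $t$. Let $E_k\in\mathcal F_k$ be the event that $A_k\cap[u-L,u+L]$ contains a block, and let $H_k\in\mathcal F_{k+1}$ be the event that $u\in A_s$ for some $s\in[k,k+1]$. We claim that
\begin{equation}\label{eq:invade}
\mathbb P(H_k\mid\mathcal F_k)\ge\pi_L\mathbf 1_{E_k},\qquad\pi_L=e^{-K-L}\,2^{-L}/L!\,.
\end{equation}
On $E_k$ let $[y+1,y+K]$ be the leftmost such block; $y$ is $\mathcal F_k$-measurable and takes finitely many values, so we may argue for each value separately. If $u$ is in the block, $H_k$ holds.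

Suppose $u>y+K$, and let $l=u-y-K$; then $l\le L$ because $y+1\ge u-L$. Consider the event that during $(k,k+1]$ no vertex of the block rings, the vertices $y+K+1,\dots,u$ ring exactly once each and in this order, and each of these rings has a mark smaller than the ringing vertex. It is independent of $\mathcal F_k$, and by balance its probability is $e^{-K}e^{-l}\frac1{l!}2^{-l}\ge\pi_L$. On this event we show by induction that $[y+1,v-1]\subset A$ just before $v$ rings, for $v=y+K+1,\dots,u$, and that $v$ then joins $A$. The inclusion holds because the block is silent and the earlier vertices have joined $A$ and do not ring again. All neighbors of $v$ smaller than $v$ lie in $[v-K,v-1]\subset[y+1,v-1]$, and by balance they are half of $N(v)$. So $v$ sees either a strict majority of minuses or a tie with its mark in $A$, and it is put in $A$. Thus $H_k$ holds.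

If $u\le y$, use instead the vertices $y,y-1,\dots,u$ in this order, with marks larger than the ringing vertex; their number $y-u+1$ is at most $L$ because $y+K\le u+L$, and the same induction runs from right to left. This proves \eqref{eq:invade}.

By \eqref{eq:invade} and L\'evy's lemma, almost surely infinitely many $E_k$ imply infinitely many $H_k$. If $u$ fixates at $+1$, only finitely many $H_k$ occur.
\end{proof}

\subsection{Ergodicity and the conclusion}

Lemma~\ref{lem:invade} must be applied with probability one, so we need a zero--one law for the pair formed by the initial spins and the rings and marks. Let $\theta$ be a measure-preserving map of a probability space $(\Omega,\mu)$. It is \emph{ergodic} if invariant events have probability $0$ or $1$; by the mean ergodic theorem this implies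
\begin{equation}\label{eq:cesaro}
\frac1N\sum_{j<N}\mu(D\cap\theta^{-j}D')\to\mu(D)\mu(D')\qquad\text{for all events }D,D'.
\end{equation}
It is \emph{mixing} if $\mu(D\cap\theta^{-j}D')\to\mu(D)\mu(D')$ for all $D,D'$. The shift on an i.i.d.\ sequence is mixing, and mixing implies ergodic.

\begin{lemma}\label{lem:product}
Let $(\Omega_1,\mu_1,\theta_1)$ be ergodic and $(\Omega_2,\mu_2,\theta_2)$ mixing, and let $\mu=\mu_1\otimes\mu_2$, $\theta=\theta_1\times\theta_2$. Every event $D$ with $\mu(D\triangle\theta^{-1}D)=0$ has $\mu(D)\in\{0,1\}$.
\end{lemma}

\begin{proof}
We prove \eqref{eq:cesaro} for $(\mu,\theta)$; with $D'=D$ it gives $\mu(D)=\mu(D)^2$. For $D=D_1\times D_2$ and $D'=D_1'\times D_2'$ the $j$th term is $\alpha_j\alpha_j'$ with $\alpha_j=\mu_1(D_1\cap\theta_1^{-j}D_1')\in[0,1]$ and $\alpha'_j=\mu_2(D_2\cap\theta_2^{-j}D_2')$. The averages of $\alpha_j$ converge to $\mu_1(D_1)\mu_1(D_1')$ and $\alpha_j'$ itself converges to $\mu_2(D_2)\mu_2(D_2')$, so the averages of $\alpha_j\alpha'_j$ converge to the product $\mu(D)\mu(D')$. By additivity \eqref{eq:cesaro} holds on the algebra of finite disjoint unions of product sets. Arbitrary $D,D'$ can be approximated from this algebra up to symmetric differences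 of measure less than $\epsilon$, which changes each term and the limit by at most $2\epsilon$.
\end{proof}

Suppose that with positive probability some vertex fixates at $+1$. Up to null sets this event is invariant under the translation $\tau$ of initial spins, rings and marks. The initial spins form an ergodic system by hypothesis, the rings and marks form an i.i.d.\ shift, and the two are independent. By Lemma~\ref{lem:product} the event has probability $1$.

Fix $x\in[1,n]$. Almost surely there is a vertex $u$ that fixates at $+1$. Lemma~\ref{lem:invade} with $L=|x-u|+W+K$ shows that for all large integers $k$ the set $A_k\cap[x-W-K,x+W+K]$ contains no block. If $x\in\hat A^i_k$ for some $i\in\mathfrak B$, Lemma~\ref{lem:nearblock} gives a block in $A^i_k\cap[x-W-K,x+W+K]$, and $A^i_k\subset A_k$. So almost surely $x\notin\Sigma_k$ for all large $k$, and $\mathbb P(x\in\Sigma_k)\to0$ by bounded convergence. Summing over $x\in[1,n]$ contradicts \eqref{eq:density}. Hence almost surely no vertex fixates at $+1$. The statement with the signs exchanged follows because the dynamics is symmetric under a global spin flip. This proves Theorem~\ref{thm:general}. \qed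

\begin{remark}[the hypotheses on the initial law]\label{rem:hyp}
The hypothesis on long runs cannot simply be dropped. Let $x\sim x\pm1,x\pm2,x\pm4$. This graph is balanced with period $1$, so $I(G,p)$ is of Type $\mathcal I$ for all $p\in(0,1)$. In a configuration with one parity class $+1$ and the other $-1$, each vertex agrees with $4$ of its $6$ neighbors. The fair mixture of the two such configurations is invariant and ergodic under $x\mapsto x+1$, yet no vertex ever flips. Ergodicity is needed as well: the fair mixture of the two constant configurations is invariant and has long runs of both signs, but with probability $\frac12$ every vertex fixates at $+1$.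
\end{remark}

\section{Proof of Theorem~\ref{thm:class}}\label{sec:class}

(b)$\Rightarrow$(c) is Proposition~\ref{prop:balanced}.

(c)$\Rightarrow$(e). Let $p\in(0,1)$ and pass to a balanced periodic labeling with period $m$. The Bernoulli law is unchanged by relabeling. It is invariant and ergodic under $x\mapsto x+m$, being i.i.d.\ over the cells $[jm+1,(j+1)m]$, and it gives probability $(1-p)^n>0$ and $p^n>0$ to a run of $n$ minuses and of $n$ pluses on $[1,n]$. By Theorem~\ref{thm:general} for both signs, almost surely no vertex fixates at $+1$ and none at $-1$. A vertex that flips finitely often fixates at one of the two values, so almost surely every vertex flips infinitely often.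

(e)$\Rightarrow$(d) is trivial, and (d)$\Rightarrow$(b) is Lemma~\ref{lem:stable}. So (b)--(e) are equivalent.

Finally, by Theorem~\ref{thm:known}, (a) holds if and only if $I(G,\frac12)$ is of Type $\mathcal I$. This statement implies (d) and is implied by (e). \qed

\begin{thebibliography}{1}

\bibitem{DS}
Emilio De Santis, \emph{Zero-temperature stochastic Ising model on one-dimensional quasi-transitive graphs}, arXiv:2607.08330 (2026).

\end{thebibliography}
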